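\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Stationary distributions of the meteor process on $\mathbb{Z}^d$}


\begin{abstract}
In the meteor process on $\mathbb{Z}^d$, each vertex is hit at rate $1$, and a hit distributes all the mass at the vertex equally among its $2d$ neighbors. There is a stationary distribution $Q_\infty$ of mean mass $1$ arising as a limit from large tori; its rescalings and their mixtures are also stationary. We show that for every $d\ge 1$ there are no other stationary distributions with finite mean: each of them is the law of a random constant times an independent sample of $Q_\infty$. The proof rests on an exact identity for second moments. It expresses the second moment at a vertex through a large-scale average in the past and a weighted space-time average of earlier second moments, with weights of total mass exactly $\frac12$ in every dimension. We also characterize the mixtures without moment assumptions and prove a convergence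 theorem.
\end{abstract}

\section{The question and the answer}

Fix $d\ge1$. The \emph{meteor process} on $\mathbb{Z}^d$ is a model of mass redistribution. At time $t$ each vertex $x$ carries a mass $M_t(x)\ge0$, and $\mathcal M_t=(M_t(x))_{x\in\mathbb{Z}^d}$. Meteors hit the vertices at the times of independent Poisson processes $N^x$ of rate $1$, $x\in\mathbb{Z}^d$. When a meteor hits $x$, the mass at $x$ is divided equally among the $2d$ neighbors of $x$ and added to their masses; nothing is left at $x$. The initial configuration is independent of the meteors. A \emph{stationary distribution} is a probability measure on $[0,\infty)^{\mathbb{Z}^d}$ such that the process started from it is stationary.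

The following is known. On the discrete torus with $k=n^d$ vertices there is a unique stationary distribution $Q_k$ with total mass $k$. The limit $Q_\infty$ of the $Q_k$ as $n\to\infty$ is a stationary distribution on $\mathbb{Z}^d$, and under $Q_\infty$
\begin{equation}\label{eq:Qfacts}
E M_0(x)=1,\qquad \operatorname{Var}M_0(x)=1,\qquad
\operatorname{Cov}(M_0(x),M_0(y))=
\begin{cases}-\frac1{2d},& x,y\text{ neighbors},\\ 0,& x\ne y\text{ not neighbors}.\end{cases}
\end{equation}
The dynamics is linear, so multiplying all masses by $c\ge 0$ preserves stationarity. Let $Q_\infty^{(c)}$ be the law of $c\,\mathcal M_0$ for $\mathcal M_0\sim Q_\infty$; thus $Q^{(0)}_\infty$ is the point mass at the zero configuration. For a probability measure $\mu$ on $[0,\infty)$ the mixture $\int Q_\infty^{(c)}\mu(dc)$ is again stationary, and it has mean mass $1$ at every vertex if $\int c\,\mu(dc)=1$.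

Burdzy \cite{Burdzy} asks whether there are any other stationary distributions with mean mass $1$ at every vertex. For a stationary distribution of finite mean, the function $x\mapsto E M_t(x)$ is non-negative and harmonic, hence constant. So first moments leave no freedom beyond the value of the constant. They say nothing, however, about the rest of the law: the distribution might fail to be translation invariant, might have infinite second moments, or might carry information from the remote past other than a mean. Nor is it evident that low and high dimensions should behave alike, since the walk followed by a unit of mass is recurrent for $d\le2$ and transient for $d\ge3$. The answer turns out to be the simplest possible one, in every dimension.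

\begin{theorem}\label{thm:main}
Let $d\ge1$. Every stationary distribution $\nu$ with $E_\nu M_0(x)=1$ for all $x$ equals $\int Q^{(c)}_\infty\,\mu(dc)$ for a probability measure $\mu$ on $[0,\infty)$ with $\int c\,\mu(dc)=1$.
\end{theorem}

The mean enters the proof only through an a priori bound on large-scale averages, and this gives a characterization without moments. For $m\in[0,\infty)^{\mathbb{Z}^d}$ and $n\in\mathbb{N}$ put
\[
B_n(m)=n^{-d/2}\sum_{y}e^{-|y|_1/\sqrt{2n}}\,m(y)\in[0,\infty],
\]
essentially (up to a constant factor) an average of $m$ over a ball of radius of order $\sqrt n$.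

\begin{theorem}\label{thm:T}
A stationary distribution $\nu$ is of the form $\int Q_\infty^{(c)}\mu(dc)$, with $\mu$ a probability measure on $[0,\infty)$, if and only if
\begin{equation}\label{eq:T}
\lim_{R\to\infty}\ \liminf_{n\to\infty}\ \nu(B_n>R)=0 .
\end{equation}
The measure $\mu$ is then unique. Condition \eqref{eq:T} holds whenever $E_\nu M_0(x)<\infty$ for a single $x$. In particular, $\mu\mapsto\int Q_\infty^{(c)}\mu(dc)$ is an affine bijection from the probability measures with $\int c\,\mu(dc)=1$ onto the stationary distributions of mean mass $1$, and $Q_\infty$ is not a nontrivial convex combination of stationary distributions.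
\end{theorem}

Let $Lf(x)=\frac1{2d}\sum_{z\sim x}f(z)-f(x)$, and let $P_t=e^{tL}$ be the semigroup of the rate-$1$ simple random walk, with kernel $p_t(x-y)$. Let $A_{0,t}$ be the random linear map taking the configuration at time $0$ to that at time $t$ (constructed in Section~\ref{sec:construction}), and let $1$ also denote the configuration identically equal to $1$.

\begin{theorem}\label{thm:conv}
For all $K<\infty$ and $x\in\mathbb{Z}^d$,
\begin{equation}\label{eq:conv}
\lim_{t\to\infty}\ \sup_{m\in[0,K]^{\mathbb{Z}^d}}E\big|(A_{0,t}m)(x)-P_tm(0)\,(A_{0,t}1)(x)\big|^2=0 .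
\end{equation}
Consequently, if $\sup_yE(M_0(y)-K)^+\to0$ as $K\to\infty$, then $\mathcal M_t$ converges in law (product topology) if and only if $P_tM_0(0)$ converges in law. If $\mu$ is the limit law of the latter, then $\mathcal M_t\Rightarrow\int Q_\infty^{(c)}\mu(dc)$.
\end{theorem}

For example, if the $M_0(y)$ are i.i.d.\ with mean $c$ and finite variance $\varsigma^2$, then $P_tM_0(0)$ has mean $c$ and variance $\varsigma^2\sum_yp_t(y)^2\le\varsigma^2\sup_yp_t(y)\to0$, so $\mathcal M_t\Rightarrow Q_\infty^{(c)}$.

\section{The idea on three vertices, and the plan}\label{sec:idea}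

\textbf{Three vertices.} Let the meteors fall on a triangle, the torus with $d=1$, $n=3$: a hit at $x$ sends half of the mass at $x$ to each of the other two vertices. Start the process from two configurations with the same total mass, use the \emph{same} meteors for both, and let $D$ be the difference, so that $\sum_yD(y)=0$ at all times. A hit at $x$ changes $\sum_yD(y)^2$ by
\[
-D(x)^2+\sum_{y\ne x}\Big(D(x)D(y)+\tfrac14D(x)^2\Big)
=-\tfrac12D(x)^2+D(x)\sum_{y\ne x}D(y)=-\tfrac32D(x)^2 ,
\]
because $\sum_{y\ne x}D(y)=-D(x)$. Since each vertex is hit at rate $1$, $\frac{d}{dt}E\sum D^2=-\frac32E\sum D^2$. The two processes merge exponentially fast, and there is only one stationary law of given total mass.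

The same computation for a single stationary process of total mass $3$ shows that a hit at $x$ changes $\sum_yM(y)^2$ by $-\frac12M(x)^2+M(x)(3-M(x))$. Summing over $x$ and taking expectations, $0=9-\frac32E\sum M^2$. By symmetry $E M(x)^2=2$, so the variance is $1$, the same value as under $Q_\infty$ in \eqref{eq:Qfacts}.

Thus second moments of a difference are contracted, and the only obstruction is the conserved total. The same meteors provide the coupling.

\medskip
\textbf{The lattice.} On $\mathbb{Z}^d$ there is neither a summable second moment nor a total mass. What replaces the computation above is the following identity. Let $D_t=A_{s,t}D_s$ evolve from time $s$ to time $t$, with $D_s$ independent of the meteors after $s$. Then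
\begin{equation}\label{eq:preview}
E[D_t(x)^2]=E\big[(P_{t-s}D_s(x))^2\big]+\int_s^t\sum_zE[D_u(z)^2]\,\big(Lp_{t-u}(x-z)\big)^2du .
\end{equation}
It has a transparent origin. The process $u\mapsto P_{t-u}D_u(x)$ is a martingale, the conditional mean of $D_t(x)$ given the past up to $u$. A meteor at $z$ at time $u$ spreads the mass $D_{u-}(z)$ over the neighbors of $z$, and so changes the martingale by $D_{u-}(z)\,Lp_{t-u}(x-z)$. Formula \eqref{eq:preview} says that the mean square of the martingale at time $t$ is its initial value plus the expected sum of the squares of its jumps.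

The decisive point is that the weights in \eqref{eq:preview} have total mass at most
\begin{equation}\label{eq:half-preview}
\int_0^\infty\sum_z(Lp_r(z))^2\,dr=\tfrac12\qquad\text{for every }d .
\end{equation}
Suppose that $D_t$ is defined for all $t\in\mathbb{R}$, that each $D_s$ is independent of the meteors after $s$, that second moments are uniformly bounded, and that the first term of \eqref{eq:preview}, a large-scale average of $D$ in the remote past, vanishes as $s\to-\infty$. Then $\sup E[D^2]\le\frac12\sup E[D^2]$, so $D=0$. This is the role played on the triangle by the vanishing total.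

We want to use this with $D=M-\Theta W$, where $M$ is stationary with law $\nu$, $W$ is a reference process built from the same meteors by starting from mass $1$ everywhere at time $-\infty$, and $\Theta$ is the mean mass of $M$ given the remote past. Two difficulties have to be met.

\emph{The mean is random, and second moments may be infinite.} Under a mixture, $E M_0(x)^2=2\int c^2\mu(dc)$, which can be infinite although $\int c\,\mu(dc)=1$. So no unconditional bound can hold; we must restrict to events of the remote past on which large-scale averages, and with them $\Theta$, are bounded. This requires second moments to be controlled by large-scale averages of the configuration in the remote past. Section~\ref{sec:apriori} provides such a bound. It is the technical heart of the proof and again uses that $\frac12<1$.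

\emph{The first term of \eqref{eq:preview} must vanish.} As $s\to-\infty$, the average $P_{t-s}D_s(x)$ tends to the conditional mean of $D_t(x)$ given the remote past. The conditional mean of $M_t(x)$ is $\Theta$ for every $x$ and $t$, by a Liouville argument for simple random walk. That of $\Theta W_t(x)$ is also $\Theta$, because $W$ has mean $1$ and is independent of the remote past.

\section{Construction and heat kernel facts}\label{sec:construction}

\textbf{Graphical construction.} Choose $\delta>0$ with $1-e^{-\delta}$ below the critical probability of site percolation on $\mathbb{Z}^d$. Almost surely, for every $j\in\mathbb{Z}$ the vertices hit during $(j\delta,(j+1)\delta]$ form finite clusters, each vertex is hit finitely often in bounded time, and no two hits are simultaneous. Only hit vertices emit mass. Hence for $[s,t]\subset[j\delta,(j+1)\delta]$ the mass at $x$ at time $t$ is obtained by a finite computation from the time-$s$ masses at $x$ and on the finitely many finite clusters that contain $x$ or are adjacent to it. Mass starting at $y$ stays in the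 cluster of $y$ and its boundary (or at $y$, if $y$ is not hit), and it is conserved. Concatenating finitely many such intervals gives random numbers $A_{s,t}(y,x)\ge0$, functions of the meteors $N|_{(s,t]}$ in $(s,t]$, such that for every initial configuration
\[
M_t(x)=\sum_yA_{s,t}(y,x)M_s(y),\qquad\text{written } M_t=A_{s,t}M_s .
\]
Almost surely, for each $x$ only finitely many terms are nonzero, $\sum_xA_{s,t}(y,x)=1$, and $A_{s,u}=A_{t,u}A_{s,t}$ for $s\le t\le u$. The map $A_{s,t}$ applies equally to signed configurations. Given the meteors, $A_{s,t}(y,x)$ is the probability that a walker who starts at $y$ at time $s$, and jumps to a uniformly chosen neighbor whenever its location is hit, is at $x$ at time $t$. Without conditioning, such a walker is a rate-$1$ simple random walk, so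
\begin{equation}\label{eq:mean}
E A_{s,t}(y,x)=p_{t-s}(x-y).
\end{equation}

\medskip
\textbf{Heat kernel.} Constants $C$ depend only on $d$ and may change from line to line. We need three facts.

\emph{Decay.} For all $t\ge0$,
\begin{equation}\label{eq:decay}
\sup_zp_t(z)\le C(1+t)^{-d/2},\qquad \sup_z|Lp_t(z)|\le C(1+t)^{-1-d/2}.
\end{equation}
Indeed, with $\psi(k)=1-\frac1d\sum_j\cos k_j$ the Fourier series of $p_t$ is $e^{-t\psi}$ and that of $Lp_t=\partial_tp_t$ is $-\psi e^{-t\psi}$. The two suprema are therefore at most the integrals over $[-\pi,\pi]^d$ of $e^{-t\psi}$ and $\psi e^{-t\psi}$ with respect to $dk/(2\pi)^d$. For $t\le1$ use $0\le\psi\le2$. For $t\ge1$ use $\psi(k)\ge\frac{2}{\pi^2d}|k|^2$ and $\psi e^{-t\psi}\le\frac1te^{-t\psi/2}$.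

\emph{Smoothing.} For all $x,x'\in\mathbb{Z}^d$ and $r\ge0$,
\begin{equation}\label{eq:smooth}
\lim_{t\to\infty}\sum_y\big|p_{t+r}(x-y)-p_t(x'-y)\big|=0 .
\end{equation}
As $x$ and $x'$ are arbitrary, it does not matter which of the two points goes with the larger time.
First let $r=0$ and $x'=x+e_i$. The coordinates of the walk are independent. Let two walks started at $x$ and $x'$ share all coordinates except the $i$-th, and let their $i$-th coordinates be independent until they meet and equal afterwards. The difference is a one-dimensional simple random walk until it reaches $0$, which happens by recurrence. The sum is at most twice the probability that they have not met by time $t$, which tends to $0$. The triangle inequality gives all $x,x'$. For $r>0$ write $p_{t+r}(x-y)=\sum_wp_r(w)p_t(x-w-y)$, bound the sum in \eqref{eq:smooth} by $\sum_wp_r(w)\sum_y|p_t(x-w-y)-p_t(x'-y)|$, and use dominated convergence; the inner sums are at most $2$.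

\emph{The constant $\frac12$.} Put $\kappa(r)=\sum_z(Lp_r(z))^2$. By symmetry of $p_r$ and the semigroup property, $\sum_zLp_r(x-z)Lp_r(x'-z)=L^2p_{2r}(x-x')$; in particular $\kappa(r)=L^2p_{2r}(0)$. Since $\frac{d}{dr}Lp_{2r}=2L^2p_{2r}$ and $Lp_{2r}\to0$ by \eqref{eq:decay},
\begin{equation}\label{eq:L2}
\int_0^\infty L^2p_{2r}(z)\,dr=-\tfrac12L1_{\{0\}}(z),\qquad\text{in particular}\qquad \int_0^\infty\kappa(r)\,dr=\tfrac12 .
\end{equation}
This is \eqref{eq:half-preview}.

\section{The second-moment identity}\label{sec:identity}

Second moments of the linear maps $A_{s,t}$ are transition probabilities of a pair of walkers. Run two walkers in the same meteors, with independent choices of neighbors. Given the meteors they are independent, and jointly $(X,Y)$ is a Markov chain on $S=\mathbb{Z}^d\times\mathbb{Z}^d$. When $X\ne Y$, each jumps at rate $1$, independently of the other. When $X=Y$, both jump together at rate $1$, to independent uniform neighbors. Let $\mathcal G$ be the generator of this chain and $q_t$ its transition function. By conditional independence given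 the meteors,
\begin{equation}\label{eq:pair}
E\big[A_{s,t}(y,x)A_{s,t}(y',x')\big]=q_{t-s}\big((y,y'),(x,x')\big).
\end{equation}
The pair chain differs from two independent walks only when the walkers are together, so we compare the two by Duhamel's formula.

\begin{lemma}\label{lem:duhamel}
For all $t\ge0$ and $x,x',y,y'\in\mathbb{Z}^d$,
\[
q_t\big((y,y'),(x,x')\big)=p_t(x-y)p_t(x'-y')+\int_0^t\sum_zq_{t-r}\big((y,y'),(z,z)\big)\,Lp_r(x-z)\,Lp_r(x'-z)\,dr .
\]
In particular, for $x=x'$ the kernel $(Lp_r(x-z))^2$ in the integral is non-negative.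
\end{lemma}

\begin{proof}
Let $\mathcal G_0=L\otimes I+I\otimes L$ be the generator of two independent walks. The chains differ only on the diagonal of $S$, so $(\mathcal G-\mathcal G_0)f$ vanishes off it. At $(x,x)$, with $e,e'$ ranging over the $2d$ unit vectors,
\[
\begin{aligned}
(\mathcal G-\mathcal G_0)f(x,x)
&=\sum_{e,e'}\frac{f(x+e,x+e')}{4d^2}-f(x,x)
-\Big(\sum_e\frac{f(x+e,x)+f(x,x+e)}{2d}-2f(x,x)\Big)\\
&=(L\otimes L)f(x,x).
\end{aligned}
\]
Both generators are bounded on $\ell^\infty(S)$. Integrating $\frac{d}{ds}\,e^{s\mathcal G}e^{(t-s)\mathcal G_0}=e^{s\mathcal G}(\mathcal G-\mathcal G_0)e^{(t-s)\mathcal G_0}$ over $[0,t]$ gives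
\[
e^{t\mathcal G}=e^{t\mathcal G_0}+\int_0^te^{s\mathcal G}(\mathcal G-\mathcal G_0)e^{(t-s)\mathcal G_0}\,ds .
\]
Apply this to the indicator of $(x,x')$, evaluate at $(y,y')$, note that $e^{r\mathcal G_0}1_{(x,x')}(u,u')=p_r(x-u)p_r(x'-u')$, and put $r=t-s$.
\end{proof}

\begin{proposition}\label{prop:identity}
Let $s\le t$, and let $D_s=(D_s(x))_{x\in\mathbb{Z}^d}$ be a real-valued random field independent of $N|_{(s,t]}$. Assume either $D_s\ge0$, or $\sup_xE[D_s(x)^2]<\infty$. Put $D_u=A_{s,u}D_s$ and $v_u(x)=E[D_u(x)^2]$ for $u\in[s,t]$. Then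
\begin{equation}\label{eq:identity}
v_t(x)=E\big[(P_{t-s}D_s(x))^2\big]+\int_0^{t-s}\sum_zv_{t-r}(z)\,(Lp_r(x-z))^2\,dr .
\end{equation}
In the first case both sides may be infinite (with $0\cdot\infty=0$); in the second they are finite.
\end{proposition}

\begin{proof}
Suppose first that $D_s\ge0$. By \eqref{eq:pair} and independence,
\begin{equation}\label{eq:second}
E[D_u(x)^2]=\sum_{y,y'}E[D_s(y)D_s(y')]\,q_{u-s}\big((y,y'),(x,x)\big).
\end{equation}
Insert Lemma~\ref{lem:duhamel} with $x'=x$ into \eqref{eq:second} with $u=t$. All terms are non-negative, so the order of summation and integration may be changed, and \eqref{eq:second} applied to the inner sums, with $u=t-r$, gives \eqref{eq:identity}.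

In the second case all these operations, including \eqref{eq:second}, are justified by absolute convergence, provided that $E[(A_{s,u}|D_s|)(x)^2]<\infty$ for all $u\in[s,t]$ and $x$; by the first case, both sides of \eqref{eq:identity} are then finite for $|D_s|$ in place of $D_s$. By \eqref{eq:second} for $|D_s|$ and Cauchy--Schwarz, this expectation is at most $\sup_yE[D_s(y)^2]$ times the column sum $\sum_{y,y'}q_{u-s}((y,y'),(x,x))$, and it remains to see that column sums of $q_t$ are finite. A given state $(x,x')$ is entered from states with two distinct coordinates at total rate at most $4d\cdot\frac1{2d}=2$, and from states $(z,z)$ at total rate at most $2d\cdot\frac1{4d^2}\le1$. Let $\mathcal G^+$ be the matrix of jump rates, that is, $\mathcal G$ with the entries $\mathcal G(s,s)$, $s\in S$, replaced by $0$. Its column sums are at most $3$. The exit rates are at most $2$, so $0\le\mathcal G+2I\le\mathcal G^++2I$ entrywise. Hence $q_t=e^{-2t}e^{t(\mathcal G+2I)}\le e^{t\mathcal G^+}$ entrywise, and the column sums of $q_t$ are at most $e^{3t}$.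
\end{proof}

The first application is to the process started from mass $1$ everywhere. It yields the reference process, with its second moment. Put $\sigma_t=E[(A_{0,t}1)(x)^2]$, which does not depend on $x$.

\begin{lemma}\label{lem:reference}
The function $\sigma_t$ is nondecreasing, $\sigma_t\le2$, and $\sigma_t\to2$ as $t\to\infty$. Let $N$ be a family of two-sided Poisson processes. For every $t\in\mathbb{R}$ and $x$, $(A_{-s,t}1)(x)$ converges in $L^2$ as $s\to\infty$ through the reals. The limits $W_t(x)$ are functions of $N|_{(-\infty,t]}$ and satisfy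
\[
E W_t(x)=1,\qquad E[W_t(x)^2]=2,\qquad W_t=A_{u,t}W_u\ \text{ a.s. for } u\le t .
\]
\end{lemma}

\begin{proof}
Proposition~\ref{prop:identity} with $D_0=1$ (second case) shows that $\sigma_t$ is finite and
\begin{equation}\label{eq:renewal}
\sigma_t=1+\int_0^t\sigma_{t-r}\,\kappa(r)\,dr .
\end{equation}
For $-t\le s<s'$ we have $A_{-s',t}1=A_{-s,t}(A_{-s',-s}1)$. Here $A_{-s',-s}1$ is independent of $N|_{(-s,t]}$ and has mean $1$ at every vertex by \eqref{eq:mean}. Hence $E[(A_{-s',t}1)(x)\,|\,N|_{(-s,t]}]=(A_{-s,t}1)(x)$: we have a martingale in $s$, and its second moment is $\sigma_{s+t}$. So $\sigma$ is nondecreasing, and increments of the martingale are orthogonal,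
\[
E\big|(A_{-s',t}1)(x)-(A_{-s,t}1)(x)\big|^2=\sigma_{s'+t}-\sigma_{s+t}.
\]
By \eqref{eq:renewal}, \eqref{eq:L2} and monotonicity, $\sigma_t\le1+\frac12\sigma_t$, so $\sigma_t\le2$. By monotone convergence in \eqref{eq:renewal} the limit satisfies $\sigma_\infty=1+\frac12\sigma_\infty$, so $\sigma_\infty=2$. Thus $(A_{-s,t}1)(x)$ is Cauchy in $L^2$, and the moments of the limit are as claimed. Finally $A_{-s,t}1=A_{u,t}(A_{-s,u}1)$. Along a sequence $s_i\to\infty$ we have $(A_{-s_i,u}1)(y)\to W_u(y)$ a.s.\ for all $y$, and the sums over $A_{u,t}(\cdot,x)$ are finite, so $W_t=A_{u,t}W_u$ a.s.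
\end{proof}

\begin{remark}
Summing Lemma~\ref{lem:duhamel} over $y,y'$ gives $E[(A_{0,t}1)(x)(A_{0,t}1)(x')]=1+\int_0^t\sigma_{t-r}L^2p_{2r}(x-x')\,dr$. Since $|L^2p_{2r}|\le\kappa(r)$ and $\sigma_t\to2$, dominated convergence and \eqref{eq:L2} yield
\[
E[W_0(x)W_0(x')]=1-L1_{\{0\}}(x-x'),
\]
that is, variance $1$, covariance $-\frac1{2d}$ for neighbors and $0$ otherwise, in agreement with \eqref{eq:Qfacts}.
\end{remark}

\section{Second moments are controlled by large-scale averages}\label{sec:apriori}

We now bound $E[(A_{0,T}m)(x)^2]$ by the square of an average of $m$ at scale $\sqrt T$. The first term of \eqref{eq:identity} obeys such a bound because $p_T\le CT^{-d/2}$. In the second term the kernel has mass at most $\frac12<1$, so one expects to iterate the bound. The two points needing care are the exponential weights, which must not raise the mass of the kernel to $1$ or more, and the decay $T^{-d}$, which must survive the convolution in time.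

\begin{lemma}\label{lem:weights}
Let $T\ge16$, $0<\varepsilon\le T^{-1/2}$ and $0\le t\le T$. Then
\begin{align}
&\sum_ze^{4\varepsilon|z|_1}p_t(z)\le C,\label{eq:w1}\\
&e^{2\varepsilon|z|_1}p_t(z)\le C(1+t)^{-d/2},\label{eq:w2}\\
&e^{2\varepsilon|z|_1}(Lp_t(z))^2\le C(1+t)^{-d-1}.\label{eq:w3}
\end{align}
Moreover there is $T_0\ge16$, depending only on $d$, such that for $T\ge T_0$
\begin{equation}\label{eq:w4}
\int_0^T\sum_ze^{2\varepsilon|z|_1}(Lp_r(z))^2\,dr\le\tfrac34 .
\end{equation}
\end{lemma}

\begin{proof}
\eqref{eq:w1}: We have $4\varepsilon\le1$ and $\cosh u-1\le u^2$ for $|u|\le1$, so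
\[
\sum_ze^{4\varepsilon|z|_1}p_t(z)\le\sum_{\theta\in\{\pm4\varepsilon\}^d}\sum_ze^{\theta\cdot z}p_t(z)=2^de^{t(\cosh4\varepsilon-1)}\le2^de^{16} .
\]

\eqref{eq:w2}: By Chapman--Kolmogorov, $|z|_1\le|w|_1+|z-w|_1$ and Cauchy--Schwarz,
\[
e^{2\varepsilon|z|_1}p_t(z)\le\sum_we^{2\varepsilon|w|_1}p_{t/2}(w)\,e^{2\varepsilon|z-w|_1}p_{t/2}(z-w)\le\sum_we^{4\varepsilon|w|_1}p_{t/2}(w)^2 .
\]
Bound one factor $p_{t/2}(w)$ by \eqref{eq:decay} and use \eqref{eq:w1}.

\eqref{eq:w3}: $|Lp_t(z)|$ is at most $p_t(z)$ plus the average of $p_t$ over the neighbors of $z$, so \eqref{eq:w2} gives $e^{2\varepsilon|z|_1}|Lp_t(z)|\le C(1+t)^{-d/2}$. Multiply by $|Lp_t(z)|\le C(1+t)^{-1-d/2}$.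

\eqref{eq:w4}: By monotonicity in $\varepsilon$ we may take $\varepsilon=T^{-1/2}$. For $r\le T$, \eqref{eq:decay} and \eqref{eq:w1} give
\[
\sum_ze^{2\varepsilon|z|_1}(Lp_r(z))^2\le\sup_z|Lp_r(z)|\,(1+e^{2\varepsilon})\sum_ze^{2\varepsilon|z|_1}p_r(z)\le C(1+r)^{-1-d/2},
\]
which is integrable over $r\in[0,\infty)$ for every $d\ge1$. For fixed $r$ the left side tends to $\kappa(r)$ as $T\to\infty$, by dominated convergence with the summable majorant $e^{2|z|_1}(Lp_r(z))^2$. By dominated convergence in $r$, the integral in \eqref{eq:w4} tends to $\int_0^\infty\kappa(r)\,dr=\frac12$.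
\end{proof}

\begin{lemma}\label{lem:apriori}
There is $C$ such that for $T\ge T_0$, $0<\varepsilon\le T^{-1/2}$, all $m:\mathbb{Z}^d\to[0,\infty)$ and all $x$,
\[
E\big[(A_{0,T}m)(x)^2\big]\le C\,T^{-d}\,e^{2\varepsilon|x|_1}\Big(\sum_ye^{-\varepsilon|y|_1}m(y)\Big)^2 .
\]
\end{lemma}

\begin{proof}
If the sum on the right is $0$ or $\infty$ there is nothing to prove; otherwise scale $m$ so that it equals $1$. Put $v_t(x)=E[(A_{0,t}m)(x)^2]$, $\tilde v_t(x)=e^{-2\varepsilon|x|_1}v_t(x)$ and $\bar v_t=\sup_x\tilde v_t(x)$ for $0\le t\le T$.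

\emph{A bound without decay.} By \eqref{eq:pair},
\[
\sum_x\tilde v_t(x)\le E\Big[\Big(\sum_xe^{-\varepsilon|x|_1}(A_{0,t}m)(x)\Big)^2\Big]=\sum_{y,y'}m(y)m(y')\,E_{(y,y')}\big[e^{-\varepsilon|X_t|_1}e^{-\varepsilon|Y_t|_1}\big].
\]
Each of $X,Y$ is a simple random walk, so by Cauchy--Schwarz, $|X_t|_1\ge|y|_1-|X_t-y|_1$ (and likewise for $Y$) and \eqref{eq:w1}, the last expectation is at most $Ce^{-\varepsilon|y|_1-\varepsilon|y'|_1}$. Therefore
\begin{equation}\label{eq:nodecay}
\bar v_t\le\sum_x\tilde v_t(x)\le C\qquad(0\le t\le T).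
\end{equation}
In particular $\mathcal N:=\sup_{0\le t\le T}(1+t)^d\,\bar v_t<\infty$. We must bound $\mathcal N$ by a constant depending only on $d$.

\emph{Iteration.} Multiply \eqref{eq:identity}, for $D_0=m$, by $e^{-2\varepsilon|x|_1}$. Since $-|x|_1\le-|y|_1+|x-y|_1$, \eqref{eq:w2} gives $e^{-\varepsilon|x|_1}P_tm(x)\le C(1+t)^{-d/2}$, so
\[
\tilde v_t(x)\le C(1+t)^{-d}+\int_0^t\sum_z\tilde v_{t-r}(z)\,e^{2\varepsilon|x-z|_1}(Lp_r(x-z))^2\,dr .
\]
Let $\lambda\in(0,1)$ and split the integral at $r=\lambda t$. For $r\le\lambda t$ we have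
\[
\tilde v_{t-r}\le\mathcal N(1+(1-\lambda)t)^{-d}\le\mathcal N(1-\lambda)^{-d}(1+t)^{-d},
\]
and the kernel has mass at most $\frac34$ by \eqref{eq:w4}. For $r>\lambda t$ we use the decay \eqref{eq:w3} of the kernel together with the bound on $\sum_z\tilde v_{t-r}(z)$ in \eqref{eq:nodecay}. Thus
\[
\bar v_t\le C(1+t)^{-d}+\tfrac34(1-\lambda)^{-d}\mathcal N(1+t)^{-d}+C\int_{\lambda t}^t(1+r)^{-d-1}\,dr .
\]
The last integral is at most $C_\lambda(1+t)^{-d}$. Choose $\lambda$ with $\frac34(1-\lambda)^{-d}=\frac78$; it depends only on $d$. Multiplying by $(1+t)^d$ and taking the supremum over $t\le T$ gives $\mathcal N\le C+\frac78\mathcal N$, so $\mathcal N\le 8C$. The bound at $t=T$ is the assertion.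
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:main}

Let $\nu$ be a stationary distribution.

\medskip
\textbf{The process on the whole time axis.} For $n\in\mathbb{N}$ consider the law of $(M_k)_{k\ge-n}$ ($k$ integer) and $N|_{(-n,\infty)}$, where $M_{-n}\sim\nu$ is independent of $N|_{(-n,\infty)}$ and $M_k=A_{-n,k}M_{-n}$. By stationarity these laws are consistent in $n$: under the law with index $n+1$, the configuration $M_{-n}$ has law $\nu$ and is independent of $N|_{(-n,\infty)}$. The variables $M_k$ and $N|_{(k-1,k]}$ take values in Polish spaces, so Kolmogorov's theorem yields $(M_k)_{k\in\mathbb{Z}}$ and two-sided Poisson processes $N$ with $M_k\sim\nu$ and $M_k=A_{j,k}M_j$ for $j<k$. For real $t\in(k,k+1)$ put $M_t=A_{k,t}M_k$; then $M_t=A_{s,t}M_s$ for all real $s\le t$.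

For integer $k$ let $\mathcal F_k=\sigma\big(N|_{(-\infty,k]},\,M_j:j\le k\big)$ and $\mathcal F_{-\infty}=\bigcap_k\mathcal F_k$. For every $n\ge-k$, $(M_j)_{-n\le j\le k}$ and $N|_{(-n,k]}$ are functions of $(M_{-n},N|_{(-n,k]})$, hence independent of $N|_{(k,\infty)}$. Letting $n\to\infty$,
\begin{equation}\label{eq:indep}
\mathcal F_k\text{ is independent of }N|_{(k,\infty)},\qquad\text{and therefore }\mathcal F_{-\infty}\text{ is independent of }N .
\end{equation}
The second statement holds because $\mathcal F_{-\infty}\subseteq\mathcal F_{-n}$ is independent of $N|_{(-n,\infty)}$ for every $n$.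

Let
\[
\beta=\liminf_{n\to\infty}B_n(M_{-n}),
\]
an $\mathcal F_{-\infty}$-measurable variable. From now on we use only that
\begin{equation}\label{eq:H}
\beta<\infty\quad\text{a.s.}
\end{equation}
Under the hypothesis of Theorem~\ref{thm:main} this holds: since $\sum_{j\in\mathbb{Z}}e^{-c|j|}\le1+\frac2c$ for $c>0$,
\begin{equation}\label{eq:EB}
n^{-d/2}\sum_ye^{-|y|_1/\sqrt{2n}}\le n^{-d/2}(1+2\sqrt{2n})^d\le4^d ,
\end{equation}
so $E B_n(M_{-n})\le4^d$, and $E\beta\le4^d$ by Fatou's lemma.

Conditional expectations of non-negative variables below may take the value $\infty$.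

\medskip
\textbf{Step 1: second moments given the remote past.} We claim that for all $t\in\mathbb{R}$ and $x\in\mathbb{Z}^d$
\begin{equation}\label{eq:condsecond}
E[M_t(x)^2\,|\,\mathcal F_{-\infty}]\le C\beta^2\quad\text{a.s.}
\end{equation}
The point of conditioning on $\mathcal F_{-\infty}$ is that this bound is uniform in $t$ and $x$.

For $n$ large, $T=n+t$ lies in $[n/2,2n]$, $T\ge T_0$, and $\varepsilon_n=(2n)^{-1/2}\le T^{-1/2}$. Since $A_{-n,t}$ is independent of $\mathcal F_{-n}$ and distributed as $A_{0,T}$, Lemma~\ref{lem:apriori} gives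
\[
E[M_t(x)^2\,|\,\mathcal F_{-n}]\le CT^{-d}e^{2\varepsilon_n|x|_1}\Big(\sum_ye^{-\varepsilon_n|y|_1}M_{-n}(y)\Big)^2\le Ce^{2\varepsilon_n|x|_1}B_n(M_{-n})^2 .
\]
For $\Lambda>0$, L\'evy's downward theorem shows that $E[(M_t(x)\wedge\Lambda)^2|\mathcal F_{-n}]\to E[(M_t(x)\wedge\Lambda)^2|\mathcal F_{-\infty}]$ a.s. The lower limit of the right side above is $C\beta^2$, so the limit is at most $C\beta^2$. Let $\Lambda\to\infty$.

\medskip
\textbf{Step 2: the mean mass.} Put $\Theta=E[M_0(0)|\mathcal F_{-\infty}]$, which is finite a.s.\ by \eqref{eq:condsecond} and \eqref{eq:H}. Then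
\begin{equation}\label{eq:Theta}
E[M_t(x)\,|\,\mathcal F_{-\infty}]=\Theta\quad\text{a.s., for all }t\in\mathbb{R},\ x\in\mathbb{Z}^d .
\end{equation}
To see this, let $f_t(x)$ be the left side. By \eqref{eq:condsecond} and the conditional Cauchy--Schwarz inequality, $0\le f_t(x)\le C\beta$. Conditioning first on $\mathcal F_{-n}$ and using \eqref{eq:mean}, $f_t(x)=\sum_yp_{n+t}(x-y)f_{-n}(y)$ for integers $n\ge|t|$. Hence
\[
|f_t(x)-f_0(0)|\le C\beta\sum_y|p_{n+t}(x-y)-p_n(0-y)|\quad\text{a.s.},
\]
which tends to $0$ as $n\to\infty$ by \eqref{eq:smooth}, applied with the smaller of the two times $n+t$ and $n$ in the role of $t$ there and $r=|t|$.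

\medskip
\textbf{Step 3: comparison with the reference process.} Let $W$ be the process of Lemma~\ref{lem:reference} for the present $N$. As a function of $N$ it is independent of $\mathcal F_{-\infty}$, by \eqref{eq:indep}. Up to null sets, $W_{-n}$ is $\mathcal F_{-n}$-measurable. Fix $R<\infty$ and put
\[
D_t(x)=1_{\{\beta\le R\}}\big(M_t(x)-\Theta W_t(x)\big),\qquad v_t(x)=E[D_t(x)^2].
\]
Then $D_t=A_{s,t}D_s$ a.s.\ for $s\le t$, and $D_{-n}$ is $\mathcal F_{-n}$-measurable up to null sets, hence independent of $N|_{(-n,\infty)}$. By \eqref{eq:condsecond}, $E[1_{\{\beta\le R\}}M_t(x)^2]\le CR^2$. Since $\Theta\le C\beta$ and $W$ is independent of $(\beta,\Theta)$, also $E[1_{\{\beta\le R\}}\Theta^2W_t(x)^2]\le CR^2$. So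
\[
V:=\sup_{t\in\mathbb{R},\,x\in\mathbb{Z}^d}v_t(x)<\infty .
\]
Proposition~\ref{prop:identity} (second case) on the interval $[-n,t]$ gives
\begin{equation}\label{eq:final}
v_t(x)=E\big[(P_{n+t}D_{-n}(x))^2\big]+\int_0^{n+t}\sum_zv_{t-r}(z)(Lp_r(x-z))^2\,dr .
\end{equation}
By \eqref{eq:L2} the integral is at most $\frac12V$. In the first term, $P_{n+t}D_{-n}(x)=E[D_t(x)|\mathcal F_{-n}]$ by \eqref{eq:mean}. As $D_t(x)\in L^2$, this converges in $L^2$ as $n\to\infty$ to
\[
E[D_t(x)\,|\,\mathcal F_{-\infty}]=1_{\{\beta\le R\}}\big(E[M_t(x)|\mathcal F_{-\infty}]-\Theta\,E W_t(x)\big)=1_{\{\beta\le R\}}(\Theta-\Theta)=0 ,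
\]
by \eqref{eq:Theta}, independence, and $E W_t(x)=1$. Letting $n\to\infty$ in \eqref{eq:final}, $v_t(x)\le\frac12V$ for all $t$ and $x$. Thus $V\le\frac12V$, and $V=0$. Letting $R\to\infty$ and using \eqref{eq:H},
\begin{equation}\label{eq:product}
M_0=\Theta W_0\quad\text{a.s., with }\Theta\ge0\text{ independent of }W_0 .
\end{equation}

\medskip
\textbf{Step 4: identification of $W_0$.} By \eqref{eq:product}, $\nu=\int\operatorname{law}(cW_0)\,\mu(dc)$ with $\mu=\operatorname{law}(\Theta)$, and the law of $W_0$ does not depend on $\nu$. Apply this to $\nu=Q_\infty$, which has mean $1$ and therefore satisfies \eqref{eq:H}. By \eqref{eq:Qfacts} and Lemma~\ref{lem:reference}, $1=E M_0(x)=E\Theta$ and $2=E[M_0(x)^2]=2E\Theta^2$. So $\operatorname{Var}\Theta=0$, $\Theta=1$ a.s., and $\operatorname{law}(W_0)=Q_\infty$. Thus $\operatorname{law}(cW_0)=Q_\infty^{(c)}$, and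
\begin{equation}\label{eq:mixture}
\nu=\int Q_\infty^{(c)}\,\mu(dc)\qquad\text{for every stationary }\nu\text{ satisfying \eqref{eq:H}.}
\end{equation}
If $\nu$ has mean $1$, then $\int c\,\mu(dc)=E\Theta=1$. This proves Theorem~\ref{thm:main}. \qed

\section{Proof of Theorem \ref{thm:T}}

\emph{Condition \eqref{eq:T} implies that $\nu$ is a mixture.} Let $\beta$ be as in Section~\ref{sec:main}. Since $M_{-n}\sim\nu$, $P(\beta>R)\le\liminf_nP(B_n(M_{-n})>R)=\liminf_n\nu(B_n>R)$, which tends to $0$ as $R\to\infty$. So \eqref{eq:H} holds, and \eqref{eq:mixture} applies.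

\emph{Mixtures satisfy \eqref{eq:T}.} Let $M_0=\Theta W_0$ with $\Theta\sim\mu$ independent of $W_0\sim Q_\infty$. Then $B_n(M_0)=\Theta B_n(W_0)$ and $E B_n(W_0)\le4^d$ by \eqref{eq:EB}, so
\[
\nu(B_n>R)\le P(\Theta>\sqrt R)+4^d/\sqrt R\to0\qquad(R\to\infty),
\]
uniformly in $n$.

\emph{Uniqueness of $\mu$.} Under $Q_\infty$ the average of $M_0$ over a finite box $\Lambda$ has mean $1$. By \eqref{eq:Qfacts} its variance is at most $1/|\Lambda|$, because the covariances at distinct vertices are not positive. So box averages converge to $1$ in $L^2$ as $|\Lambda|\to\infty$, and under $\int Q_\infty^{(c)}\mu(dc)$ they converge in law to $\mu$.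

\emph{A finite mean at one vertex suffices.} Let $u(y)=E_\nu M_0(y)\in[0,\infty]$. By stationarity and \eqref{eq:mean}, $u=P_tu$ for all $t\ge0$. If $u(x)<\infty$, then $u(x)=\sum_yp_1(x-y)u(y)$ and $p_1>0$ imply $u<\infty$ everywhere. With $\mathsf S=I+L$ the averaging over neighbors, $u=P_tu$ reads $e^tu=\sum_n\frac{t^n}{n!}\mathsf S^nu$ for all $t\ge 0$; comparing coefficients, $u=\mathsf Su$. A non-negative harmonic function on $\mathbb{Z}^d$ is constant, say $u\equiv c$. Then $E_\nu B_n\le4^dc$ by \eqref{eq:EB}, and \eqref{eq:T} follows from Markov's inequality.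

\emph{Bijection.} Each $\mu$ with $\int c\,\mu(dc)=1$ gives a stationary distribution of mean mass $1$. The map is onto by Theorem~\ref{thm:main}, one-to-one by uniqueness, and clearly affine.

\emph{Extremality.} Let $Q_\infty=p\nu_1+(1-p)\nu_2$ with $0<p<1$ and $\nu_1,\nu_2$ stationary. Both have finite means, so by what has been proved $\nu_i=\int Q_\infty^{(c)}\mu_i(dc)$. By uniqueness $p\mu_1+(1-p)\mu_2$ is the point mass at $1$. Then so are $\mu_1$ and $\mu_2$, and $\nu_1=\nu_2=Q_\infty$. \qed

\section{Proof of Theorem \ref{thm:conv}}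

\textbf{The $L^2$ statement.} The contraction argument of Step 3 in Section~\ref{sec:main} applies once more, now along a sequence of finite time intervals. Let $T_j\to\infty$ and $m_j\in[0,K]^{\mathbb{Z}^d}$ be arbitrary. Put $c_j=P_{T_j}m_j(0)\in[0,K]$ and
\[
D^j_t=A_{0,t}(m_j-c_j1)=A_{0,t}m_j-c_jA_{0,t}1,\qquad v^j_t(x)=E[D^j_t(x)^2]\quad(t\ge0).
\]
It suffices to show that $v^j_{T_j}(x)\to0$ for every $x$, since for given $x$ and $T_j$ we may choose $m_j$ so that $v_{T_j}^j(x)$ is at least half of the supremum in \eqref{eq:conv} at $t=T_j$. As $|m_j-c_j1|\le K$, Lemma~\ref{lem:reference} gives $v^j_t(x)\le K^2\sigma_t\le2K^2$. Let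
\[
\Phi=\sup_{\tau\ge0,\,x\in\mathbb{Z}^d}\ \limsup_{j\to\infty}\ v^j_{T_j-\tau}(x)\le2K^2 .
\]
For fixed $\tau$ and $x$, and $T_j\ge\tau$, Proposition~\ref{prop:identity} gives
\[
v^j_{T_j-\tau}(x)=\big(P_{T_j-\tau}m_j(x)-P_{T_j}m_j(0)\big)^2+\int_0^{T_j-\tau}\sum_zv^j_{T_j-\tau-r}(z)(Lp_r(x-z))^2\,dr .
\]
The first term is at most $\big(K\sum_y|p_{T_j-\tau}(x-y)-p_{T_j}(0-y)|\big)^2$, which tends to $0$ by \eqref{eq:smooth}. In the second, the terms are dominated by $2K^2(Lp_r(x-z))^2$, whose sum over $z$ and integral over $r\ge0$ is finite. So by Fatou's lemma for upper limits the upper limit of the integral is at most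
\[
\int_0^\infty\sum_z\Big(\limsup_jv^j_{T_j-(\tau+r)}(z)\Big)(Lp_r(x-z))^2\,dr\le\tfrac12\Phi .
\]
Hence $\Phi\le\frac12\Phi$, so $\Phi=0$. Taking $\tau=0$ proves \eqref{eq:conv}.

\medskip
\textbf{Convergence in law.} Let $\delta_K=\sup_yE(M_0(y)-K)^+\to0$; in particular $\sup_yE M_0(y)<\infty$. Put $Z_t=P_tM_0(0)$ and $X_t=A_{0,t}1$. Recall that $M_0$ is independent of $N$. We claim that for each $x$
\begin{equation}\label{eq:L1}
E\big|M_t(x)-Z_tX_t(x)\big|\to0 .
\end{equation}
Replace $M_0$ by $M_0\wedge K$. By \eqref{eq:mean} this changes $M_t(x)$ by a variable of mean at most $\sum_yp_t(x-y)\delta_K=\delta_K$. It changes $Z_t$ by a variable of mean at most $\delta_K$ that is independent of $X_t(x)$, and $E X_t(x)=1$. So the left side of \eqref{eq:L1} changes by at most $2\delta_K$. For $M_0\wedge K$ it tends to $0$, by \eqref{eq:conv} applied conditionally on $M_0$. Hence the upper limit in \eqref{eq:L1} is at most $2\delta_K$, for every $K$.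

The variable $Z_t$ is independent of $X_t$. Moreover, $X_t$ has the law of $A_{-t,0}1$, which converges coordinatewise in $L^2$ to $W_0\sim Q_\infty$ by Lemma~\ref{lem:reference} and Step 4 of Section~\ref{sec:main}. So if $Z_t\Rightarrow\mu$, then $(Z_t,X_t)\Rightarrow\mu\otimes Q_\infty$, and by \eqref{eq:L1} and continuity of $(c,w)\mapsto cw$ we get $\mathcal M_t\Rightarrow\int Q_\infty^{(c)}\mu(dc)$.

Conversely, let $\mathcal M_t$ converge in law to $\rho$. The family $(Z_t)$ is tight, because $E Z_t\le\sup_yE M_0(y)$. If $\mu'$ is the limit law along some sequence of times tending to infinity, the previous argument along that sequence gives $\rho=\int Q_\infty^{(c)}\mu'(dc)$. By the uniqueness in Theorem~\ref{thm:T} all subsequential limits agree, so $Z_t$ converges in law. \qed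

\begin{thebibliography}{9}
\bibitem{Burdzy} Krzysztof Burdzy, \emph{Meteor process on ${\mathbb Z}^d$}, arXiv:1312.6865 (2013).
\end{thebibliography}

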